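\title{A sharp threshold for the universality of Dirichlet series over the primes}

\begin{abstract}
Let $P_\chi(s)=\sum_p\chi_pp^{-s}$ be a Dirichlet series over the primes with $|\chi_p|=1$. When the coefficients are independent Steinhaus or Rademacher variables, almost surely $P_\chi$ converges for $\operatorname{Re}s>\frac12$ and is strongly universal in the strip $\frac12<\operatorname{Re}s<1$. We show that the first property does not imply the second, even for coefficients $\pm1$. More precisely, for every $\alpha\in[0,1)$, convergence for $\operatorname{Re}s>\alpha$ implies strong universality in the strip $\frac{1+\alpha}2<\operatorname{Re}s<1$, and $\frac{1+\alpha}2$ cannot be lowered. For $\alpha=\frac12$ the optimal strip is $\frac34<\operatorname{Re}s<1$. The positive result rests on a mean square estimate for the tail of the series; the counterexample gives random signs to groups of consecutive primes and uses the Littlewood--Offord--Erd\H{o}s inequality.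
\end{abstract}

\section{The problem and the results}\label{sec:intro}

The letter $p$ always denotes a prime, and sums over primes are taken in increasing order. A sequence $\chi=(\chi_p)$ indexed by the primes is \emph{unimodular} if $|\chi_p|=1$ for all $p$. We attach to it the Dirichlet series
\[
P_\chi(s)=\sum_p\chi_p\,p^{-s}.
\]
Write $\mathbb C_\sigma=\{s\in\mathbb C:\operatorname{Re}s>\sigma\}$. Recall that a Dirichlet series has an \emph{abscissa of convergence} $\sigma_c$: it converges for $\operatorname{Re}s>\sigma_c$, uniformly on compact subsets of $\mathbb C_{\sigma_c}$, so that its sum is holomorphic there, and it diverges for $\operatorname{Re}s<\sigma_c$. For unimodular $\chi$ we have $0\le\sigma_c(P_\chi)\le1$, because the terms do not tend to $0$ at $s=0$ and the series converges absolutely in $\mathbb C_1$.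

\subsection*{Strong universality}
For a measurable set $E\subset[0,\infty)$, with $|\cdot|$ denoting Lebesgue measure, the lower and upper densities are
\[
\underline d(E)=\liminf_{T\to\infty}\frac{|E\cap[0,T]|}{T},\qquad
\overline d(E)=\limsup_{T\to\infty}\frac{|E\cap[0,T]|}{T},
\]
and $E$ has \emph{density $0$} if $\overline d(E)=0$. For $\sigma_0\in[0,1)$ let $\Omega_{\sigma_0}=\{s:\sigma_0<\operatorname{Re}s<1\}$, and write $\|g\|_K=\sup_{s\in K}|g(s)|$.

\begin{definition}\label{def:univ}
A holomorphic function $D$ on $\Omega_{\sigma_0}$ is \emph{strongly universal in $\Omega_{\sigma_0}$} if for every compact set $K\subset\Omega_{\sigma_0}$ with connected complement, every function $f:K\to\mathbb C$ that is continuous on $K$ and holomorphic in the interior of $K$, and every $\varepsilon>0$,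
\[
\underline d\,\bigl\{\tau\ge0:\ \|D(\cdot+i\tau)-f\|_K<\varepsilon\bigr\}>0 .
\]
\end{definition}

Thus the vertical translates of $D$ come close to every admissible target $f$, which is allowed to have zeros, and they do so for a positive proportion of all shifts. The simplest case is a single point $K=\{\sigma\}$: the values $D(\sigma+i\tau)$ must spend a positive proportion of the time in every disc of the plane. This case explains the right edge of the strip, since $|P_\chi(\sigma+i\tau)|\le\sum_pp^{-\sigma}<\infty$ for $\sigma>1$. The complement of $K$ must be connected: if $K$ is a circle of center $s_0$ and radius $a$ in the strip and $f(s)=1/(s-s_0)$, then integrating $D(\cdot+i\tau)-f$ along $K$ gives $2\pi\le2\pi a\,\|D(\cdot+i\tau)-f\|_K$, so no shift works for $\varepsilon\le1/a$. Finally, the property passes from $\Omega_{\sigma_0}$ to $\Omega_{\sigma_0'}$ for $\sigma_0'\ge\sigma_0$, so it makes sense to ask for the largest strip in which it holds.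

\subsection*{The question}
Let $X=(X_p)$ be independent and identically distributed random variables, either \emph{Steinhaus} (uniform on the unit circle $\mathbb T$) or \emph{Rademacher} ($\pm1$ with probability $\frac12$ each). The following three facts are known.
\begin{itemize}
\item[(F1)] Almost surely, $P_X$ converges in $\mathbb C_{1/2}$. This follows from Kolmogorov's three-series theorem, since $\sum_pp^{-2\sigma}<\infty$ for $\sigma>\frac12$.
\item[(F2)] Almost surely, $P_X$ is strongly universal in $\Omega_{1/2}$.
\item[(F3)] If $\chi$ is unimodular and $\sigma_c(P_\chi)\le0$, then $P_\chi$ is strongly universal in $\Omega_{2/3}$.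
\end{itemize}
Facts (F1) and (F2) hold off a null set that they do not describe, while (F3) derives universality from convergence for an individual sequence. The following question comes from the paper of Bayart and Kouroupis \cite{BK}.

\begin{quote}
\textbf{Question.} Fix any realization of $X$, that is, any unimodular sequence of values. If $P_X$ converges in $\mathbb C_{1/2}$, must it be strongly universal in $\Omega_{1/2}$?
\end{quote}

One would guess that the answer is yes. A vertical shift only rotates the coefficients:
\begin{equation}\label{eq:shift}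
P_\chi(s+i\tau)=P_{\chi^\tau}(s),\qquad \chi^\tau_p=\chi_p\,p^{-i\tau}.
\end{equation}
For each fixed $Y$, the vector $(\chi_p^\tau)_{p\le Y}$ becomes equidistributed in a torus as $\tau$ runs over $[0,T]$ and $T\to\infty$, whatever $\chi$ is (Lemma~\ref{lem:KW} below). So the translates of a partial sum of $P_\chi$ are distributed like the partial sum of a Steinhaus series and carry no memory of $\chi$. If the limits $Y\to\infty$ and $T\to\infty$ could be interchanged, universality would follow from (F2), and convergence in $\mathbb C_{1/2}$ looks like the natural license for the interchange. It is not sufficient, because convergence is not uniform in the height $\tau$.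

\subsection*{Results}
For $\alpha\in[0,1)$ put
\[
\theta=\theta(\alpha)=\frac{1+\alpha}2 ,
\]
the midpoint of $\alpha$ and $1$.

\begin{theorem}[Counterexample]\label{thm:A}
Let $\alpha\in[0,1)$ and let $\mathcal D$ be a countable dense subset of $(\alpha,\theta)$. There is a sequence $X=(X_p)$ with $X_p\in\{\pm1\}$ such that
\begin{enumerate}
\item[(i)] $\bigl|\sum_{p\le x}X_p\bigr|\le2x^\alpha$ for all $x\ge1$, so that $P_X$ converges in $\mathbb C_\alpha$; moreover $\sigma_c(P_X)=\alpha$;
\item[(ii)] for every $\sigma\in\mathcal D$ and every $R>0$, the set $\{\tau\ge0:|P_X(\sigma+i\tau)|\le R\}$ has density $0$.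
\end{enumerate}
Hence for every $\sigma_0\in[\alpha,\theta)$, the function $P_X$ is not strongly universal in $\Omega_{\sigma_0}$.
\end{theorem}

The last sentence follows from (ii): choose $\sigma\in\mathcal D$ with $\sigma>\sigma_0$ and take $K=\{\sigma\}$, $f=0$, $\varepsilon=1$ in Definition~\ref{def:univ}. A closed disc centered at $\sigma$ serves equally well as $K$, since the supremum over the disc is at least the value at $\sigma$. With $\alpha=\frac12$ and $\sigma_0=\frac12$, Theorem~\ref{thm:A} answers the Question in the negative, by a sequence of signs, which is a possible realization in both random models.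

\begin{theorem}[Universality]\label{thm:B}
Let $\alpha\in[0,1)$ and let $\chi$ be unimodular with $\sigma_c(P_\chi)\le\alpha$. Then $P_\chi$ is strongly universal in $\Omega_{(1+\alpha)/2}$.
\end{theorem}

\begin{corollary}[Sharpness]\label{cor:C}
For each $\alpha\in[0,1)$, the least $\sigma_0\ge\alpha$ such that every $P_\chi$ with $\chi$ unimodular and $\sigma_c(P_\chi)\le\alpha$ is strongly universal in $\Omega_{\sigma_0}$ is exactly $\frac{1+\alpha}2$. In particular:
\begin{enumerate}
\item[(a)] if $\sigma_c(P_\chi)\le\frac12$, then $P_\chi$ is strongly universal in $\Omega_{3/4}$, and $\frac34$ is optimal;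
\item[(b)] if $\sigma_c(P_\chi)\le0$, then $P_\chi$ is strongly universal in the whole strip $\Omega_{1/2}$, which improves $\frac23$ in \textup{(F3)} to $\frac12$. The hypothesis $\sigma_c\le\alpha$ guarantees strong universality in $\Omega_{1/2}$ only when $\alpha=0$.
\end{enumerate}
\end{corollary}

\begin{proof}
The value $\sigma_0=\theta$ is admissible by Theorem~\ref{thm:B}, and no $\sigma_0\in[\alpha,\theta)$ is admissible by Theorem~\ref{thm:A}. Taking $\alpha=\frac12$ and $\alpha=0$ gives (a) and the first sentence of (b). For the last sentence let $\alpha>0$ and $\alpha'=\min(\alpha,\frac12)$. Then $\frac12\in[\alpha',\theta(\alpha'))$, so the series given by Theorem~\ref{thm:A} for $\alpha'$ has $\sigma_c=\alpha'\le\alpha$ and is not strongly universal in $\Omega_{1/2}$.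
\end{proof}

Section~\ref{sec:tail} bounds the mean square of the tail of $P_\chi$ to the right of $\theta$; this is what justifies the interchange of limits, carried out in Section~\ref{sec:B}. The bound breaks down at one specific place, the primes of size $N$ seen at height $T=N^{1-\alpha}$. Section~\ref{sec:A} builds the counterexample at exactly that scale. Theorem~\ref{thm:B} uses (F1) and (F2) in the Steinhaus case; Theorem~\ref{thm:A} uses none of the three facts.

\section{The mean square of the tail}\label{sec:tail}

For a unimodular sequence $\chi$ let $A(x)=\sum_{p\le x}\chi_p$. Convergence of $P_\chi$ is used only through the growth of $A$, by means of the following two forms of partial summation.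

\begin{lemma}\label{lem:ps}
\begin{enumerate}
\item[(a)] If $\beta\ge0$ and $|A(x)|\le Cx^\beta$ for $x\ge1$, then $P_\chi$ converges in $\mathbb C_\beta$, and for $N\ge1$ and $s\in\mathbb C_\beta$
\[
\sum_{p>N}\chi_pp^{-s}=s\int_N^\infty\bigl(A(x)-A(N)\bigr)x^{-s-1}\,dx .
\]
\item[(b)] If $\beta>0$ and $P_\chi$ converges at $s=\beta$, then $|A(x)|\le Cx^\beta$ for $x\ge1$, with some constant $C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $M>N$. Insert $p^{-s}=M^{-s}+s\int_p^Mx^{-s-1}dx$ and sum over $N<p\le M$:
\[
\sum_{N<p\le M}\chi_pp^{-s}=\bigl(A(M)-A(N)\bigr)M^{-s}+s\int_N^M\bigl(A(x)-A(N)\bigr)x^{-s-1}dx .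
\]
Since $|A(x)-A(N)|\le2Cx^\beta$ for $x\ge N$ and $\operatorname{Re}s>\beta$, the first term tends to $0$ as $M\to\infty$ and the integral converges absolutely.

(b) The partial sums $B(x)=\sum_{p\le x}\chi_pp^{-\beta}$ are bounded. Insert $p^\beta=x^\beta-\beta\int_p^xu^{\beta-1}du$ in $A(x)=\sum_{p\le x}\chi_pp^{-\beta}\,p^\beta$ to get $A(x)=x^\beta B(x)-\beta\int_1^xB(u)u^{\beta-1}du$, and hence $|A(x)|\le2x^\beta\sup|B|$.
\end{proof}

Write $P_{\chi,Y}(s)=\sum_{p\le Y}\chi_pp^{-s}$ and $R_Y=P_\chi-P_{\chi,Y}$. We want $R_Y(\sigma+it)$ to be small for most $t\in[0,T]$, with $Y$ fixed and $T\to\infty$. Lemma~\ref{lem:ps}(a) bounds it by a constant times $|s|\,Y^{\beta-\sigma}$, which is useless for large $t$ because of the factor $|s|$. We therefore average over $t$ and cut the tail at a point $N$ that grows with $T$. Below $N$ we use the near orthogonality of the functions $p^{-it}$ on a long interval, which ignores the arguments of the $\chi_p$. Above $N$ we use the cancellation in $A$. The two tools are as follows.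

\emph{The Montgomery--Vaughan mean value theorem} \cite{MV}. There is an absolute constant $C_0$ such that for all complex $a_n$, all real $T_0$ and all $T'>0$, $N\ge1$,
\begin{equation}\label{eq:MV}
\Bigl|\int_{T_0}^{T_0+T'}\Bigl|\sum_{n\le N}a_nn^{-it}\Bigr|^2dt-T'\sum_{n\le N}|a_n|^2\Bigr|\le C_0\sum_{n\le N}n|a_n|^2 .
\end{equation}

\emph{Plancherel's theorem.} If $g\in L^1(\mathbb R)\cap L^2(\mathbb R)$, then $\int_{\mathbb R}\bigl|\int_{\mathbb R}g(u)e^{-itu}du\bigr|^2dt=2\pi\int_{\mathbb R}|g(u)|^2du$.

\begin{proposition}\label{prop:ms}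
Let $\chi$ be unimodular with $\sigma_c(P_\chi)\le\alpha$, where $\alpha\in[0,1)$. Let $\theta(\alpha)<\sigma_1<\sigma_2<1$, $H>0$ and $Y\ge1$. Then
\[
\limsup_{T\to\infty}\frac1T\int_{\sigma_1}^{\sigma_2}\!\!\int_{-H}^{T+H}|R_Y(\sigma+it)|^2\,dt\,d\sigma\le2\sum_{p>Y}p^{-2\sigma_1}.
\]
\end{proposition}

\begin{proof}
Since $2\sigma_1-1>\alpha$, we can fix $\beta$ with $\alpha<\beta<2\sigma_1-1$. Then $0<\beta<1$ and $\sigma_1>\frac{1+\beta}2>\beta$. The series converges at $\beta$, so Lemma~\ref{lem:ps}(b) gives $|A(x)|\le Cx^\beta$ for $x\ge1$. Put $N=T^{1/(1-\beta)}$, with $T$ so large that $N>Y$, and let $\sigma\in[\sigma_1,\sigma_2]$.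

\emph{Primes $Y<p\le N$.} By \eqref{eq:MV} with $a_p=\chi_pp^{-\sigma}$ for $Y<p\le N$ and $a_n=0$ otherwise,
\[
\int_{-H}^{T+H}\Bigl|\sum_{Y<p\le N}\chi_pp^{-\sigma-it}\Bigr|^2dt\le(T+2H)\sum_{p>Y}p^{-2\sigma_1}+C_0\sum_{p\le N}p^{1-2\sigma_1}.
\]
As $-1<1-2\sigma_1<0$, the last sum is at most $\int_0^Nx^{1-2\sigma_1}dx=N^{2-2\sigma_1}/(2-2\sigma_1)$. Now $N^{2-2\sigma_1}=T^{(2-2\sigma_1)/(1-\beta)}=o(T)$, because $2-2\sigma_1<1-\beta$.

\emph{Primes $p>N$.} Substituting $x=e^u$ in Lemma~\ref{lem:ps}(a) exhibits the tail as $s$ times a Fourier transform: with $s=\sigma+it$,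
\[
\sum_{p>N}\chi_pp^{-s}=s\int_{\mathbb R}g(u)e^{-itu}du,\qquad g(u)=\bigl(A(e^u)-A(N)\bigr)e^{-\sigma u}\,\mathbf 1_{u>\log N}.
\]
Here $|g(u)|\le2Ce^{(\beta-\sigma)u}$ for $u>\log N$, so $g\in L^1\cap L^2$ and
$\int|g|^2\le2C^2N^{2\beta-2\sigma}/(\sigma-\beta)\le2C^2N^{2\beta-2\sigma_1}/(\sigma_1-\beta)$. On the range of integration $|s|^2\le1+(T+H)^2$, so Plancherel's theorem gives
\[
\int_{-H}^{T+H}\Bigl|\sum_{p>N}\chi_pp^{-\sigma-it}\Bigr|^2dt\le\bigl(1+(T+H)^2\bigr)\frac{4\pi C^2}{\sigma_1-\beta}\,N^{2\beta-2\sigma_1}.
\]
Now $T^2N^{2\beta-2\sigma_1}=T^{2-2(\sigma_1-\beta)/(1-\beta)}=o(T)$, because $2(\sigma_1-\beta)>1-\beta$.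

Both error terms are independent of $\sigma$. Combine the two estimates by $|a+b|^2\le2|a|^2+2|b|^2$, integrate over $\sigma\in[\sigma_1,\sigma_2]$, an interval of length less than $1$, and divide by $T$.
\end{proof}

\begin{remark}[The critical scale]\label{rem:scale}
Leave the cutoff $N$ free and suppose $A(x)=O(x^\alpha)$ and $\alpha<\sigma<1$. After division by $T$, the two error terms in the proof have orders $N^{2-2\sigma}/T$ and $TN^{2\alpha-2\sigma}$. The first increases with $N$ and the second decreases. They are equal when $T=N^{1-\alpha}$, and their common value is $N^{1+\alpha-2\sigma}=N^{2(\theta-\sigma)}$. So some cutoff makes both small exactly when $\sigma>\theta$. For $\sigma<\theta$ the method leaves open that the primes near $N$ contribute about $N^{\theta-\sigma}$ at height $N^{1-\alpha}$. Section~\ref{sec:A} shows that, up to powers of $\log N$, they can.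
\end{remark}

\section{Universality to the right of $(1+\alpha)/2$}\label{sec:B}

We prove Theorem~\ref{thm:B}. Fix $\chi$ as in the theorem, a nonempty compact set $K\subset\Omega_\theta$ with connected complement, a target $f$ and $\varepsilon>0$. The plan is the one suggested by \eqref{eq:shift}: the partial sum $P_{\chi,Y}(\cdot+i\tau)$ is close to $f$ on a set of shifts whose lower density is bounded below \emph{independently of $Y$}, while the tail is large only on a set whose upper density tends to $0$ as $Y\to\infty$. The uniformity in $Y$ is the point at which the random series enters.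

\subsection*{The tail is small on $K$ for most shifts}
Choose $\theta<\sigma_1<\sigma_2<1$, $H>0$ and $\eta>0$ such that every disc of radius $\eta$ with center in $K$ lies in the rectangle $Q=\{\sigma_1\le\operatorname{Re}s\le\sigma_2,\ |\operatorname{Im}s|\le H\}$. If $g$ is holomorphic near a closed disc of center $s$ and radius $\eta$, then $g(s)^2$ is the area mean of $g^2$ over the disc, so $|g(s)|^2$ is at most the area mean of $|g|^2$. For $g=R_Y(\cdot+i\tau)$, which is holomorphic in $\mathbb C_\alpha$, this yields
\[
\|R_Y(\cdot+i\tau)\|_K^2\le\frac1{\pi\eta^2}\int_{\sigma_1}^{\sigma_2}\!\!\int_{-H}^H|R_Y(\sigma+i(v+\tau))|^2\,dv\,d\sigma .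
\]
Integrate over $\tau\in[0,T]$. For each $v\in[-H,H]$ the variable $t=v+\tau$ stays in $[-H,T+H]$, so
\[
\frac1T\int_0^T\|R_Y(\cdot+i\tau)\|_K^2\,d\tau\le\frac{2H}{\pi\eta^2}\cdot\frac1T\int_{\sigma_1}^{\sigma_2}\!\!\int_{-H}^{T+H}|R_Y(\sigma+it)|^2\,dt\,d\sigma .
\]
Chebyshev's inequality and Proposition~\ref{prop:ms} give
\begin{equation}\label{eq:tail}
\overline d\,\bigl\{\tau\ge0:\|R_Y(\cdot+i\tau)\|_K\ge\varepsilon/2\bigr\}\le\frac{16H}{\pi\eta^2\varepsilon^2}\sum_{p>Y}p^{-2\sigma_1},
\end{equation}
and the right side tends to $0$ as $Y\to\infty$ because $2\sigma_1>1$.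

\subsection*{The Steinhaus series is close to $f$ with positive probability}
Let $X$ be a Steinhaus sequence. Let $E$ be the set of unimodular sequences $x$ for which $P_x$ converges in $\mathbb C_{1/2}$. It is a Borel subset of the product of the circles, being described by the Cauchy criterion at the points $\frac12+\frac1j$, $j\ge1$; it is invariant under $x\mapsto x^\tau$ by \eqref{eq:shift}; and $X\in E$ almost surely by (F1). On $E$ the function $x\mapsto\|P_x-f\|_K$ is the pointwise limit of the continuous functions $\|P_{x,Y}-f\|_K$, since $K$ is a compact subset of $\mathbb C_{1/2}$. So $G=\{x\in E:\|P_x-f\|_K<\varepsilon/4\}$ is a Borel set.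

\begin{lemma}\label{lem:supp}
The probability $\rho=\mathbb P(X\in G)$ is positive.
\end{lemma}

\begin{proof}
The uniform law on $\mathbb T$ is invariant under rotations, so $X^\tau$ has the law of $X$ and $\mathbb P(X^\tau\in G)=\rho$ for every $\tau$. If $\rho=0$, Tonelli's theorem gives $\mathbb E\int_0^\infty\mathbf 1_G(X^\tau)\,d\tau=0$, so that almost surely the set $\{\tau\ge0:\|P_X(\cdot+i\tau)-f\|_K<\varepsilon/4\}$ has Lebesgue measure zero. By (F2), applied to $K\subset\Omega_\theta\subset\Omega_{1/2}$, this set almost surely has positive lower density, a contradiction.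
\end{proof}

Almost surely $\|P_X-P_{X,Y}\|_K\to0$ as $Y\to\infty$, and almost sure convergence implies convergence in probability. So there is $Y_0\ge2$ such that $\mathbb P(\|P_X-P_{X,Y}\|_K\ge\varepsilon/4)\le\rho/2$ for $Y\ge Y_0$, and then $\mathbb P(\|P_{X,Y}-f\|_K<\varepsilon/2)\ge\rho/2$. Let $\lambda_Y$ be the Haar probability measure of the torus $\mathbb T^{\pi(Y)}$, where $\pi(Y)$ is the number of primes up to $Y$; it is the law of $(X_p)_{p\le Y}$. We have shown that the open set
\[
U_Y=\Bigl\{x\in\mathbb T^{\pi(Y)}:\ \bigl\|\textstyle\sum_{p\le Y}x_pp^{-s}-f\bigr\|_K<\varepsilon/2\Bigr\}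
\]
satisfies $\lambda_Y(U_Y)\ge\rho/2$ for all $Y\ge Y_0$.

\subsection*{Transfer to the shifts of $P_\chi$}
The link between Haar measure and density of shifts is the Kronecker--Weyl theorem, in the following form.

\begin{lemma}\label{lem:KW}
Let $\chi$ be unimodular, $Y\ge2$, and let $U\subset\mathbb T^{\pi(Y)}$ be open. Then
$\underline d\,\{\tau\ge0:(\chi_p^\tau)_{p\le Y}\in U\}\ge\lambda_Y(U)$.
\end{lemma}

\begin{proof}
Write $z(\tau)=(\chi_p^\tau)_{p\le Y}$. We claim that $\frac1T\int_0^T\varphi(z(\tau))\,d\tau\to\int\varphi\,d\lambda_Y$ for every continuous $\varphi$. Let first $\varphi(x)=\prod_{p\le Y}x_p^{k_p}$ with integers $k_p$. If all $k_p$ vanish, both sides equal $1$. Otherwise $b=\sum k_p\log p\ne0$ by unique factorization, $\varphi(z(\tau))=\varphi(z(0))e^{-ib\tau}$, and the time average is at most $2/(|b|T)$ in modulus, so it tends to $0=\int\varphi\,d\lambda_Y$. Linear combinations of such $\varphi$ are uniformly dense among continuous functions by the Stone--Weierstrass theorem, which proves the claim. If $U$ is the whole torus there is nothing more to prove.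 Otherwise the continuous functions $\varphi_j(x)=\min(1,j\operatorname{dist}(x,U^c))$ increase to $\mathbf 1_U$. The lower density in question is at least $\int\varphi_j\,d\lambda_Y$ for each $j$, and these integrals tend to $\lambda_Y(U)$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
Choose $Y\ge Y_0$ so large that the right side of \eqref{eq:tail} is at most $\rho/4$. Let $E_1=\{\tau\ge0:\|P_{\chi,Y}(\cdot+i\tau)-f\|_K<\varepsilon/2\}$ and let $E_2$ be the set in \eqref{eq:tail}. By \eqref{eq:shift}, $\tau\in E_1$ exactly when $(\chi_p^\tau)_{p\le Y}\in U_Y$, so $\underline d(E_1)\ge\rho/2$ by Lemma~\ref{lem:KW}. For $\tau\in E_1\setminus E_2$ we have $\|P_\chi(\cdot+i\tau)-f\|_K<\varepsilon$, and $\mathbf 1_{E_1\setminus E_2}\ge\mathbf 1_{E_1}-\mathbf 1_{E_2}$ gives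
$\underline d(E_1\setminus E_2)\ge\underline d(E_1)-\overline d(E_2)\ge\rho/4>0$.
\end{proof}

The hypothesis $\sigma_c(P_\chi)\le\alpha$ entered the estimates only through the primes $p>N$ in Proposition~\ref{prop:ms}. Unimodularity was used for the primes $p\le N$ there and in Lemma~\ref{lem:KW}. The connectedness of the complement of $K$ and the holomorphy of $f$ were used only through (F2).

\section{The counterexample}\label{sec:A}

\subsection{A model group}\label{sub:model}
The bound $A(x)=O(x^\alpha)$ allows a run of $m\approx N^\alpha$ equal signs on consecutive primes near $N$, provided that a run of $m$ opposite signs follows. Call such $2m$ primes a group. Its coefficients sum to $0$, and the question is whether this cancellation survives multiplication by $p^{-it}$. The answer can be computed exactly when the primes are replaced by points with equally spaced logarithms, $q_\nu=Ne^{\nu\delta}$ for $1\le\nu\le2m$. Leaving aside the weights $q_\nu^{-\sigma}\approx N^{-\sigma}$, the group contributes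
\[
c(t)=\sum_{\nu=1}^m\bigl(q_\nu^{-it}-q_{m+\nu}^{-it}\bigr)=N^{-it}\bigl(1-e^{-im\delta t}\bigr)\sum_{\nu=1}^me^{-i\nu\delta t},
\]
and summing the geometric progression gives, for $0<\delta t<2\pi$,
\[
|c(t)|=\frac{2\sin^2(m\delta t/2)}{\sin(\delta t/2)} .
\]
For $m=1$ this is $2\sin(\delta t/2)$: two terms that cancel at $t=0$ reinforce each other at $t=\pi/\delta$. For general $m$ and $0<m\delta t\le\pi$, the inequalities $2y/\pi\le\sin y\le y$ on $[0,\pi/2]$ give
\begin{equation}\label{eq:model}
|c(t)|\ge\frac4{\pi^2}\,m^2\delta t .
\end{equation}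
At $t=\pi/(m\delta)$ this is $4m/\pi$, to be compared with the trivial upper bound $2m$. At that height the cancellation has disappeared, and the group acts as a single term of size about $m$.

Now count, heuristically. The logarithms of the primes in $(N,2N]$ have mean spacing of order $(\log N)/N$, so the relevant height is of order $N/(m\log N)\approx N^{1-\alpha}/\log N$, the critical scale of Remark~\ref{rem:scale}. The interval holds $n\approx N/(m\log N)$ groups, up to a constant. Give the groups independent random signs. The mean square of their total contribution at $\sigma+it$ is then of order $nm^2N^{-2\sigma}\approx N^{1+\alpha-2\sigma}/\log N$, whereas independent signs on the single primes give only $N^{1-2\sigma}/\log N$. For $\alpha=\frac12$ there are about $\sqrt N/\log N$ groups of about $\sqrt N$ primes, and the mean square $N^{3/2-2\sigma}/\log N$ tends to infinity for $\sigma<\frac34$.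

Three difficulties separate this from a proof. The primes are not equally spaced; a pigeonhole argument will show that half of the groups are short enough for an analogue of \eqref{eq:model}. A large mean square does not show that $|P_X|$ is large with probability close to $1$, and the primes outside $(N,2N]$ might cancel the contribution; we need an anticoncentration inequality that is uniform in an arbitrary additive term. Finally, a single sequence must work for most $t\le T$ and all large $T$; this will follow from Fubini's theorem and the summability of the failure probabilities over $N=4^k$.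

\subsection{Anticoncentration}
Recall Sperner's theorem: a family of subsets of an $n$-element set, none of which strictly contains another, has at most $\binom n{\lfloor n/2\rfloor}$ members. We also need
\begin{equation}\label{eq:binom}
2^{-n}\binom n{\lfloor n/2\rfloor}\le\frac1{\sqrt n}\qquad(n\ge1).
\end{equation}
For $n=2h$ the left side equals $\prod_{l=1}^h\frac{2l-1}{2l}\le\prod_{l=1}^h\bigl(\frac{2l-1}{2l+1}\bigr)^{1/2}=(2h+1)^{-1/2}$, by $(2l-1)(2l+1)\le(2l)^2$. For $n=2h-1$ the left side has the same value as for $n=2h$, since $\binom{2h}h=2\binom{2h-1}{h-1}$.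

\begin{lemma}[Littlewood--Offord--Erd\H{o}s]\label{lem:LO}
Let $z_1,\dots,z_n\in\mathbb C$, and suppose that at least $n'\ge1$ of them satisfy $|z_j|\ge r>0$. Let $\xi_1,\dots,\xi_n$ be independent signs, equal to $\pm1$ with probability $\frac12$. Then for all $w\in\mathbb C$ and $R>0$,
\[
\mathbb P\Bigl(\Bigl|w+\sum_j\xi_jz_j\Bigr|\le R\Bigr)\le\frac2{\sqrt{n'}}\Bigl(1+\frac Rr\Bigr).
\]
\end{lemma}

\begin{proof}
If $|z_j|\ge r$, then $|\operatorname{Re}z_j|\ge r/\sqrt2$ or $|\operatorname{Im}z_j|\ge r/\sqrt2$. After multiplying $w$ and all $z_j$ by $i$ if necessary, there is a set $J$ of $n''\ge n'/2$ indices on which $a_j=\operatorname{Re}z_j$ satisfies $|a_j|\ge r/\sqrt2$. Condition on the signs $\xi_j$ with $j\notin J$. The event in the lemma forces $S=\sum_{j\in J}\xi_ja_j$ to lie in a fixed closed interval of length $2R$. Replacing $a_j$ by $|a_j|$ does not change the law of $S$, so assume $a_j>0$.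

Let $I$ be a half-open interval of length $\sqrt2\,r$; two of its points differ by less than $\sqrt2\,r$. Encode a choice of signs by the set $\{j\in J:\xi_j=1\}$. Strictly enlarging this set increases $S$ by at least $2\min a_j\ge\sqrt2\,r$, so among the sets with $S\in I$ none strictly contains another. Sperner's theorem and \eqref{eq:binom} give $\mathbb P(S\in I)\le1/\sqrt{n''}\le\sqrt2/\sqrt{n'}$. A closed interval of length $2R$ is covered by $1+\lfloor\sqrt2R/r\rfloor$ such intervals $I$, and $\sqrt2\,(1+\sqrt2R/r)\le2(1+R/r)$.
\end{proof}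

The bound is small when both $n'$ and $r\sqrt{n'}/R$ are large; the quantity $r\sqrt{n'}$ is a lower bound for the root mean square of $\sum_j\xi_jz_j$.

\subsection{The construction and its partial sums}
Fix $\alpha\in[0,1)$. For an integer $k\ge1$ write $N=4^k$ and
\[
m=\lfloor N^\alpha\rfloor,\qquad n=\Bigl\lfloor\frac{\pi(2N)-\pi(N)}{2m}\Bigr\rfloor,\qquad T_k=\frac{N^{1-\alpha}}{32\log N},
\]
leaving the dependence of $N,m,n$ on $k$ implicit. Note that $\frac12N^\alpha\le m\le N^\alpha$. The prime number theorem $\pi(x)\sim x/\log x$ gives $\pi(2N)-\pi(N)\sim N/\log N$, hence $\pi(2N)-\pi(N)\ge N/(2\log N)$ for large $N$. Since $\alpha<1$, also $N/(8m\log N)\ge1$ for large $N$. So there is $k_0$ such that for $k\ge k_0$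
\begin{equation}\label{eq:n}
n\ge\frac N{4m\log N}-1\ge\frac N{8m\log N}.
\end{equation}
For $k\ge k_0$, split the first $2mn$ primes of $(N,2N]$ into $n$ groups of $2m$ consecutive primes $q_{j,1}<\dots<q_{j,2m}$, $1\le j\le n$, in increasing order. These groups form \emph{block $k$}; different blocks lie in the disjoint intervals $(4^k,2\cdot4^k]$. For a family of signs $\xi=(\xi^{(k)}_j)_{k\ge k_0,\,1\le j\le n}$ define
\[
X_{q_{j,\nu}}=\xi_j^{(k)},\qquad X_{q_{j,m+\nu}}=-\xi_j^{(k)}\qquad(1\le\nu\le m).
\]
The primes that belong to no block, listed as $u_1<u_2<\cdots$, receive alternating signs $X_{u_l}=(-1)^l$.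

\begin{lemma}\label{lem:sums}
For every choice of the signs $\xi$, the sequence $X$ has property \textup{(i)} of Theorem~\ref{thm:A}.
\end{lemma}

\begin{proof}
Let $A(x)=\sum_{p\le x}X_p$ and $x\ge1$. The primes $u_l\le x$ contribute $0$ or $-1$. A group all of whose primes are at most $x$ contributes $0$. At most one group has primes on both sides of $x$; if it belongs to block $k$, then $x>N$ and it contributes at most $m\le N^\alpha\le x^\alpha$ in absolute value. So $|A(x)|\le1+x^\alpha\le2x^\alpha$, and $\sigma_c(P_X)\le\alpha$ by Lemma~\ref{lem:ps}(a).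

If $\alpha=0$, equality holds because $\sigma_c\ge0$ always. Let $\alpha>0$ and suppose $\sigma_c(P_X)<\alpha$. Then $P_X$ converges at some $\beta\in(0,\alpha)$, and $A(x)=O(x^\beta)$ by Lemma~\ref{lem:ps}(b). But at the middle $x=q_{j,m}\le2N$ of a group of block $k$ we have $|A(x)|\ge m-1\ge\frac12N^\alpha-1$, which is not $O((2N)^\beta)$ as $k\to\infty$.
\end{proof}

\subsection{The group sums}
Let $s=\sigma+it$ and $k\ge k_0$. Group $j$ of block $k$ contributes $\xi_j^{(k)}c_j(s)$ to $P_X(s)$, where
\begin{equation}\label{eq:cj}
c_j(s)=\sum_{\nu=1}^m\bigl(q_{j,\nu}^{-s}-q_{j,m+\nu}^{-s}\bigr)=s\sum_{\nu=1}^m\int_{q_{j,\nu}}^{q_{j,m+\nu}}x^{-s-1}\,dx .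
\end{equation}
The integral form replaces the exact summation of the model: if the phase of $x^{-it}$ varies little over the group, all the integrands point in nearly the same direction, whatever the spacing of the primes. This requires the group to be short. Let $\ell_j=q_{j,2m}-q_{j,1}$ and call $j$ \emph{good} if $\ell_j\le16m\log N$. The intervals $[q_{j,1},q_{j,2m}]$ are disjoint and lie in $(N,2N]$, so $\sum_j\ell_j\le N$, and fewer than $N/(16m\log N)\le n/2$ indices fail to be good, by \eqref{eq:n}. Hence the number of good indices is at least $n'=\lceil n/2\rceil$, and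
\begin{equation}\label{eq:nprime}
n'\ge\frac N{16m\log N}\ge\frac{N^{1-\alpha}}{16\log N}.
\end{equation}

\begin{lemma}\label{lem:group}
If $j$ is good, $0<\sigma<1$ and $0\le t\le T_k$, then $|c_j(\sigma+it)|\ge\frac18\,t\,m^2N^{-\sigma-1}$.
\end{lemma}

\begin{proof}
For $x\in[q_{j,1},q_{j,2m}]$, the inequality $\log(1+y)\le y$ and the choice of $T_k$ give
\[
0\le t\log\frac x{q_{j,1}}\le\frac{t\,\ell_j}{q_{j,1}}\le\frac{N^{1-\alpha}}{32\log N}\cdot\frac{16N^\alpha\log N}N=\frac12 .
\]
Therefore
\[
\operatorname{Re}\bigl(q_{j,1}^{it}x^{-s-1}\bigr)=x^{-\sigma-1}\cos\Bigl(t\log\frac x{q_{j,1}}\Bigr)\ge\frac12(2N)^{-\sigma-1}\ge\frac18N^{-\sigma-1},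
\]
where we used $\cos\frac12\ge\frac12$ and $\sigma<1$. Each of the $m$ intervals of integration in \eqref{eq:cj} has length $q_{j,m+\nu}-q_{j,\nu}\ge m$, since it contains $m+1$ distinct integers. So the sum of the integrals, multiplied by the unimodular number $q_{j,1}^{it}$, has real part at least $\frac18m^2N^{-\sigma-1}$. Finally $|s|\ge t$.
\end{proof}

This is \eqref{eq:model} with $1/N$ in place of $\delta$. Compared with the model we lose a factor $\log N$, which does not affect the threshold.

\subsection{Small values at a fixed height}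
From now on the $\xi^{(k)}_j$ are independent uniform random signs. Fix $\sigma\in(\alpha,\theta)$ and $R>0$. The bound of Lemma~\ref{lem:group} degenerates as $t\to0$, where the groups do cancel. We discard the heights below $N^{-\kappa}T_k$, with
\[
\kappa=\tfrac12(\theta-\sigma)>0 .
\]
This spends half of the available exponent $\theta-\sigma$ and loses only a proportion $N^{-\kappa}$ of $[0,T_k]$.

\begin{lemma}\label{lem:small}
For $k\ge k_0$ and $t\in[N^{-\kappa}T_k,T_k]$,
\[
\mathbb P\bigl(|P_X(\sigma+it)|\le R\bigr)\le\delta_k:=\frac{8(\log N)^{1/2}}{N^{(1-\alpha)/2}}+\frac{2^{13}R\,(\log N)^{3/2}}{N^\kappa}.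
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:group}, at least $n'$ of the numbers $c_j(\sigma+it)$ have modulus at least $r=\frac18N^{-\kappa}T_km^2N^{-\sigma-1}$. By the first inequality of \eqref{eq:nprime}, then $m\ge\frac12N^\alpha$ and the value of $T_k$,
\[
r\sqrt{n'}\ge\frac{N^{-\kappa}T_k\,m^{3/2}N^{-\sigma-1/2}}{32(\log N)^{1/2}}
\ge\frac{N^{-\kappa}\,N^{1-\alpha+3\alpha/2-\sigma-1/2}}{32\cdot32\cdot2^{3/2}(\log N)^{3/2}}
\ge\frac{2^{-12}N^\kappa}{(\log N)^{3/2}},
\]
because $1-\alpha+\frac{3\alpha}2-\sigma-\frac12=\theta-\sigma=2\kappa$.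

Since $\sigma>\alpha$, the series $P_X(\sigma+it)$ converges for every $\xi$ by Lemma~\ref{lem:sums}, and it still converges after the finitely many primes of block $k$ are removed. Thus $P_X(\sigma+it)=w+\sum_{j=1}^n\xi_j^{(k)}c_j(\sigma+it)$, where $w$ is a function of the signs outside block $k$ only. Condition on those signs. Lemma~\ref{lem:LO}, whose bound does not depend on $w$, shows that the probability is at most $2/\sqrt{n'}+2R/(r\sqrt{n'})$. Insert the second inequality of \eqref{eq:nprime} and the lower bound for $r\sqrt{n'}$.
\end{proof}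

Both terms of $\delta_k$ decay geometrically in $k$, the first because $\alpha<1$ (there are many groups) and the second because $\sigma<\theta$ (their sum is large).

\subsection{From fixed heights to density zero}

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
Property (i) holds for every $\xi$ by Lemma~\ref{lem:sums}. For (ii), keep $\sigma$ and $R$ fixed and let $E_R=\{t\ge0:|P_X(\sigma+it)|\le R\}$ and $\mu_k=|E_R\cap[0,T_k]|/T_k$. The function $(\xi,t)\mapsto P_X(\sigma+it)$ is a pointwise limit of partial sums that are continuous in $(\xi,t)$, so it is jointly measurable. By Fubini's theorem, the trivial bound on $[0,N^{-\kappa}T_k]$ and Lemma~\ref{lem:small} on the rest,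
\[
\mathbb E\mu_k=\frac1{T_k}\int_0^{T_k}\mathbb P\bigl(|P_X(\sigma+it)|\le R\bigr)\,dt\le N^{-\kappa}+\delta_k .
\]
With $N=4^k$ the right side is summable in $k$. Hence $\mathbb E\sum_k\mu_k<\infty$, and almost surely $\mu_k\to0$.

It remains to fill the gaps between the $T_k$. We have $T_{k+1}/T_k=4^{1-\alpha}k/(k+1)$, which is at most $4$ and tends to $4^{1-\alpha}>1$; so $T_k$ increases to infinity from some index on. For large $T$ let $k$ be such that $T_k\le T<T_{k+1}$. Then
\[
\frac{|E_R\cap[0,T]|}T\le\frac{|E_R\cap[0,T_{k+1}]|}{T_k}\le4\mu_{k+1},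
\]
so $E_R$ has density $0$ almost surely. The construction of $X$ does not depend on $\sigma$ or $R$, and there are countably many pairs $(\sigma,R)$ with $\sigma\in\mathcal D$ and $R$ a positive integer. So almost every $\xi$ works for all these pairs at once, and for all real $R>0$ because $E_R$ increases with $R$. Any such $\xi$ gives the required sequence. The final assertion of the theorem was deduced from (ii) in Section~\ref{sec:intro}.
\end{proof}

\begin{remark}
For this sequence and $\sigma\in\mathcal D$, property (ii) gives $\liminf_{T\to\infty}\frac1T\int_0^T|P_X(\sigma+it)|^2dt\ge R^2$ for every $R$, so the mean square tends to infinity. The same then holds for each tail $R_Y$, which differs from $P_X$ by a bounded function on the line. When $\sigma>\frac12$ the sum $\sum_{p>Y}p^{-2\sigma}$ is finite, so on such a line the mean square of the tail is not controlled by this sum, in contrast with Proposition~\ref{prop:ms}.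
\end{remark}

\begin{thebibliography}{9}
\bibitem{BK} Fr\'ed\'eric Bayart and Athanasios Kouroupis, \emph{On universality of general Dirichlet series}, arXiv:2402.00656 (2024).
\bibitem{MV} Montgomery and Vaughan, \emph{Hilbert's inequality}, J. London Math. Soc. (1974).
\end{thebibliography}
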